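# Taylor spectrum and double commutant spectrum in finite von Neumann algebras

## 1. Three theorems comparing $\mathrm{Sp}$ with commutant spectra

**Theorem A.** Let $\mathcal M=\ell^\infty(\mathbb N)\,\bar\otimes\, M_3(\mathbb C)$ act on $H=\bigoplus_{\mathbb N}\mathbb C^3$, with the tracial state $\tau=\sum_{k\ge1}2^{-k}\tfrac13\mathrm{Tr}_k$. There are commuting $T_1,T_2\in\mathcal M$ with
$$(0,0)\in\sigma_{\mathfrak A''}(T_1,T_2)\setminus\mathrm{Sp}(T_1,T_2).$$

**Theorem B.** Let $\mathcal M\subseteq B(H)$ be a von Neumann algebra with $1_H\in\mathcal M$ and with a normal faithful tracial state. The following are equivalent: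

1. $\mathrm{Sp}=\sigma_{\mathfrak A''}$ for all commuting pairs in $\mathcal M$;
2. $\mathrm{Sp}=\sigma_{\mathfrak A''}$ for all commuting $n$-tuples in $\mathcal M$ and all $n$;
3. $\mathcal M\cong M_1(Z_1)\oplus M_2(Z_2)\oplus F$ with $Z_1,Z_2$ abelian (possibly $0$) and $F$ finite dimensional (possibly $0$).

In particular, equality fails for some pair in every II$_1$ factor.

**Theorem C.** Let $\mathcal M$ be as in Theorem B, let $T_1,\dots,T_n\in\mathcal M$ commute, and let $\mathfrak C=(\mathfrak A'\cap\mathcal M)'\cap\mathcal M$. This is a commutative unital Banach algebra containing $\mathfrak A''$, and $\mathrm{Sp}\subseteq\sigma_{\mathfrak C}\subseteq\sigma_{\mathfrak A''}$. Equality $\mathrm{Sp}=\sigma_{\mathfrak C}$ holds for all commuting tuples (equivalently, all pairs) in $\mathcal M$ if and only if $\mathcal M\cong\bigoplus_{d\le N}M_d(Z_d)$ for some $N<\infty$, with the $Z_d$ abelian (possibly $0$).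

In these statements $T_1,\dots,T_n$ are pairwise commuting elements of $\mathcal M$; $\mathfrak A$ is the norm-closed unital subalgebra of $\mathcal M$ that they generate; $\mathfrak A'$ and $\mathfrak A''$ are its commutant and double commutant in $B(H)$. Since $\mathfrak A\subseteq\mathfrak A'$, we have $\mathfrak A''\subseteq\mathfrak A'$, so $\mathfrak A''$ is commutative, and $\mathfrak A''\subseteq\mathcal M''=\mathcal M$. For a commutative unital Banach algebra $\mathfrak B$ containing the $T_j$,
$$\sigma_{\mathfrak B}(T_1,\dots,T_n)=\{(\varphi(T_1),\dots,\varphi(T_n)):\varphi\text{ a character of }\mathfrak B\}\subseteq\mathbb C^n .$$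
Finally, $\mathrm{Sp}(T_1,\dots,T_n)$ is the Taylor joint spectrum, recalled in Section 2.

What does this ask, in plain words? For one operator, "$0$ is not in the spectrum" means that $TX=1$ for some $X$, which then automatically commutes with everything that commutes with $T$. For several operators there are at least two ways to say that $T=(T_1,\dots,T_n)$ is nonsingular at $0$. One is homological: a complex built from $T$ on $H$ is exact. The other is algebraic: $\sum_iA_iT_i=1$ has a solution in a prescribed commutative algebra. The best-behaved such algebra is $\mathfrak A''$. One has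
$$\mathrm{Sp}(T)\subseteq\sigma_{\mathfrak A''}(T)\subseteq\sigma_{\mathfrak A}(T).$$
The second inclusion can be proper. Let $\mathcal M=L^\infty(\mathbb T)$ act on $L^2(\mathbb T)$ and $T_1(z)=z$. Then $\mathfrak A$ is the disk algebra, and $\sigma_{\mathfrak A}(T_1)$ is the closed unit disk. An operator commuting with multiplication by $z$ commutes with multiplication by all of $L^\infty(\mathbb T)$, which is its own commutant; so $\mathfrak A'=\mathfrak A''=L^\infty(\mathbb T)$, and $\sigma_{\mathfrak A''}(T_1)$ is the unit circle. The question, posed by Ian Charlesworth, Ken Dykema, Fedor Sukochev and Dmitriy Zanin in "Simultaneous upper triangular forms for commuting operators in a finite von Neumann algebra", arXiv:1703.05695 (2017), is whether the first inclusion can be proper for commuting operators in a finite von Neumann algebra.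

Theorem A says yes, already with $3\times3$ blocks. Theorem B says which algebras allow it: blocks of size $2$ never do, and infinitely much room in blocks of size at least $3$ always does. Theorem C replaces $\mathfrak A''$, which uses commutation with operators outside $\mathcal M$, by its version inside $\mathcal M$; then the threshold changes from "size at most $2$, up to finite dimensions" to "bounded size". So in the algebra of Theorem A one always has $\mathrm{Sp}=\sigma_{\mathfrak C}$, and yet $\mathrm{Sp}\ne\sigma_{\mathfrak A''}$ for some pair.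

**Structure of $\mathcal M$.** Since $\mathcal M$ has a faithful normal tracial state, it is finite and
$$\mathcal M\cong\bigoplus_{d\ge1}M_d(Z_d)\oplus\mathcal M_{II},$$
with $Z_d$ abelian (possibly $0$) and $\mathcal M_{II}$ of type II$_1$ (possibly $0$). Each $Z_d$ is $L^\infty(\Omega_d)$ for a finite measure space, so an element of $M_d(Z_d)$ is a bounded measurable function $\omega\mapsto T(\omega)\in M_d(\mathbb C)$ modulo null sets. For instance, $\ell^\infty(\mathbb N)\bar\otimes M_3(\mathbb C)$ is $M_3(Z_3)$ with $Z_3=\ell^\infty(\mathbb N)$: an element is a bounded sequence of $3\times3$ matrices. We use one fact about type II$_1$: every nonzero projection in it is, for each $m$, a sum of $m$ equivalent orthogonal nonzero projections.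

## 2. Koszul complexes and characters

Let $e_1,\dots,e_n$ be the standard basis of $\mathbb C^n$. On the exterior algebra $\Lambda\mathbb C^n$ let $\varepsilon_i=e_i\wedge\cdot$, and let $\varepsilon_i^*$ be its adjoint, the contraction. They satisfy
$$\varepsilon_i\varepsilon_j^*+\varepsilon_j^*\varepsilon_i=\delta_{ij}.$$
For example, $\varepsilon_1^*(e_1\wedge e_2)=e_2$ and $\varepsilon_1(e_1\wedge e_2)=0$, so $\varepsilon_1\varepsilon_1^*+\varepsilon_1^*\varepsilon_1$ fixes $e_1\wedge e_2$.

**Definition (Taylor spectrum).** For commuting $T_1,\dots,T_n\in B(H)$ put $d_T=\sum_jT_j\otimes\varepsilon_j$ on $H\otimes\Lambda\mathbb C^n$. Then $d_T^2=0$. A point $\lambda\in\mathbb C^n$ is *not* in $\mathrm{Sp}(T)$ if and only if the complex of $T-\lambda$ is exact: $\ker d_{T-\lambda}=\operatorname{ran}d_{T-\lambda}$.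

For $n=1$ the complex is $0\to H\xrightarrow{T-\lambda}H\to0$, and $\mathrm{Sp}$ is the usual spectrum. For $n=2$ and $\lambda=0$ it is
$$0\to H\xrightarrow{x\mapsto(T_1x,T_2x)}H^2\xrightarrow{(x_1,x_2)\mapsto T_1x_2-T_2x_1}H\to0 .$$
If $H=\mathbb C$ and $T_j=\lambda_j$, this is exact exactly when $(\lambda_1,\lambda_2)\ne0$. Hence for commuting diagonal matrices $\mathrm{Sp}$ is the set of tuples of corresponding diagonal entries.

Replacing $T$ by $T-\lambda$ changes none of $\mathfrak A,\mathfrak A'',\mathfrak C$, so we may always test the point $0$. Four facts will be used throughout.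

**Fact 2.1.** *If $X_1,\dots,X_n\in B(H)$ commute with all $T_j$ and $\sum_iT_iX_i=1$, then $0\notin\mathrm{Sp}(T)$.*

The $X_i$ need not commute with each other. Put $h=\sum_jX_j\otimes\varepsilon_j^*$. Because each $X_j$ commutes with each $T_i$,
$$d_Th+hd_T=\sum_{i,j}T_iX_j\otimes(\varepsilon_i\varepsilon_j^*+\varepsilon_j^*\varepsilon_i)=\sum_iT_iX_i\otimes1=1 .$$
If $d_T\xi=0$, then $\xi=d_Th\xi$, so $\xi$ is in the range.

**Fact 2.2.** *Let $\mathfrak B\ni T_1,\dots,T_n$ be a commutative unital Banach algebra. Then $0\notin\sigma_{\mathfrak B}(T)$ if and only if $\sum_iA_iT_i=1$ for some $A_i\in\mathfrak B$.*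

If there are no such $A_i$, the ideal generated by the $T_i$ is proper, so it lies in a maximal ideal, which is the kernel of a character $\varphi$ with all $\varphi(T_i)=0$. Conversely, a character killing all $T_i$ would give $1=\varphi(1)=0$.

Facts 2.1 and 2.2 together give $\mathrm{Sp}(T)\subseteq\sigma_{\mathfrak B}(T)$ for every commutative unital Banach algebra $\mathfrak B\subseteq B(H)$ with unit $1_H$ containing the $T_j$. Also, if $\mathfrak B_1\subseteq\mathfrak B_2$ have the same unit, restriction of characters gives $\sigma_{\mathfrak B_2}(T)\subseteq\sigma_{\mathfrak B_1}(T)$.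

**Fact 2.3.** *If $0\notin\mathrm{Sp}(T)$, then $\sum_jT_j^*T_j\ge c^2$ for some $c>0$.*

The first map of the complex, $x\mapsto(T_jx)_j$, is injective, and its range is the kernel of the next map, hence closed. By the open mapping theorem it is bounded below.

**Fact 2.4.** *Let $\tilde T=(T_1,\dots,T_n,0,\dots,0)$ with $p$ zeros. Then $0\in\mathrm{Sp}(\tilde T)$ iff $0\in\mathrm{Sp}(T)$, and $0\in\sigma_{\mathfrak A''}(\tilde T)$ iff $0\in\sigma_{\mathfrak A''}(T)$.*

Under $\Lambda(\mathbb C^n\oplus\mathbb C^p)=\Lambda\mathbb C^n\otimes\Lambda\mathbb C^p$ the differential of $\tilde T$ is $d_T\otimes1$. So its complex is, up to shifts of degree, a direct sum of $2^p$ copies of the complex of $T$. The algebra $\mathfrak A''$ is the same for both tuples, and characters send $0$ to $0$. Consequently, if equality $\mathrm{Sp}=\sigma_{\mathfrak A''}$ fails for some pair in $\mathcal M$, then after a translation it fails for some $n$-tuple in $\mathcal M$, for every $n\ge2$.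

## 3. One operator, normal tuples, finite dimensional algebras

In each of these cases we assume $0\notin\mathrm{Sp}(T)$ and solve $\sum A_iT_i=1$ in $\mathfrak A''$ by hand.

**One operator.** If $T$ is bijective, then $T^{-1}$ commutes with everything that commutes with $T$, so $T^{-1}\in\{T\}''=\mathfrak A''$. So $\mathrm{Sp}=\sigma_{\mathfrak A''}$ for $n=1$, and two operators are the least number for a counterexample.

**Commuting normal operators**, for instance any tuple in an abelian $\mathcal M$. Recall Fuglede's theorem: *if $D$ is normal and $RD=DR$, then $RD^*=D^*R$.* Let $h=\sum_jT_j^*T_j\ge c^2$ and $A_i=h^{-1}T_i^*$. If $R\in\mathfrak A'$, then $R$ commutes with all $T_j$ and all $T_j^*$, hence with $A_i$. So $A_i\in\mathfrak A''$, and $\sum A_iT_i=h^{-1}h=1$. The function behind this solution is $f_i(z)=\bar z_i/|z|^2$. It will return.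

**Finite dimensional $\mathcal M$.** View $\mathcal M$ as a $*$-algebra of $k\times k$ matrices containing the identity; the inequality in Fact 2.3 survives this change of representation. If $u$ is a joint unit eigenvector, $T_ju=\lambda_ju$, then $|\lambda|^2=\langle\sum T_j^*T_ju,u\rangle\ge c^2$. So all joint eigenvalues are nonzero. For $\alpha\in\mathbb C^n$ put $S_\alpha=\sum_i\alpha_iT_i$. Triangularize the commuting $T_j$ simultaneously: the eigenvalues of $S_\alpha$ are the numbers $\alpha\cdot\lambda=\sum_i\alpha_i\lambda_i$ for the joint eigenvalues $\lambda$. There are finitely many $\lambda$, so we can choose $\alpha$ outside the finitely many hyperplanes $\alpha\cdot\lambda=0$. Then $S_\alpha$ is invertible, $S_\alpha^{-1}$ is a polynomial in $S_\alpha$, and $A_i=\alpha_iS_\alpha^{-1}\in\mathfrak A$ satisfies $\sum A_iT_i=1$.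

## 4. Gluing inverses over the center

The natural next attempt, for $\mathcal M=\bigoplus_{d\le N}M_d(Z_d)$, is to run the finite dimensional argument in each fiber and glue the solutions measurably. This proves one half of Theorem C; we also see exactly why it says nothing about $\mathfrak A''$.

**Step 1: the formal statements about $\mathfrak C$.** Since $\mathfrak A\subseteq\mathfrak A'\cap\mathcal M$, every element of $\mathfrak C=(\mathfrak A'\cap\mathcal M)'\cap\mathcal M$ commutes with $\mathfrak A$, so $\mathfrak C\subseteq\mathfrak A'\cap\mathcal M$. As $\mathfrak C$ commutes with $\mathfrak A'\cap\mathcal M$, it commutes with itself; it is clearly a norm-closed unital algebra. Moreover $\mathfrak A''\subseteq\mathcal M$ commutes with $\mathfrak A'\supseteq\mathfrak A'\cap\mathcal M$, so $\mathfrak A''\subseteq\mathfrak C$. By the remarks after Fact 2.2, $\mathrm{Sp}\subseteq\sigma_{\mathfrak C}\subseteq\sigma_{\mathfrak A''}$.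

**Step 2: a finite list of coefficient vectors that suffices for every fiber.** The purpose is to bound inverses uniformly. Let $\mathcal M=\bigoplus_{d\le N}M_d(L^\infty(\Omega_d))$ with $N\ge1$, and suppose $0\notin\mathrm{Sp}(T)$. By Fact 2.3, $\sum_jT_j(\omega)^*T_j(\omega)\ge c^2$ for almost every $\omega$, so, as in Section 3, all joint eigenvalues of $T(\omega)$ have modulus at least $c$. Choose a set $\Gamma\subset\mathbb C^n$ of $N(n-1)+1\ge n$ vectors, any $n$ of which are linearly independent, for example vectors $(1,s,\dots,s^{n-1})$ with distinct $s$. For an $n$-element subset $\Gamma_0$ of $\Gamma$, the function $\lambda\mapsto\max_{\alpha\in\Gamma_0}|\alpha\cdot\lambda|$ is continuous and positive on the unit sphere. So there is $\kappa>0$ with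
$$\max_{\alpha\in\Gamma_0}|\alpha\cdot\lambda|\ge\kappa|\lambda|\qquad\text{for all }\lambda\in\mathbb C^n\text{ and all }\Gamma_0.$$
Hence for each $\lambda\neq0$ at most $n-1$ of the $\alpha\in\Gamma$ satisfy $|\alpha\cdot\lambda|<\kappa|\lambda|$. Given at most $N$ nonzero vectors $\lambda$, at most $N(n-1)$ elements of $\Gamma$ are bad for one of them, so some $\alpha\in\Gamma$ is good for all of them.

**Step 3: gluing.** The matrix $S_\alpha(\omega)$, $\omega\in\Omega_d$, has the eigenvalues $\alpha\cdot\lambda$ with $\lambda$ running over the joint eigenvalues with multiplicity. By Step 2, for almost every $\omega\in\Omega_d$ some $\alpha\in\Gamma$ gives $|\det S_\alpha(\omega)|\ge(\kappa c)^d$. So the measurable sets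
$$Y_\alpha=\bigsqcup_{d\le N}\{\omega\in\Omega_d:|\det S_\alpha(\omega)|\ge(\kappa c)^d\},\qquad\alpha\in\Gamma,$$
cover almost everything. Choose disjoint measurable $Y_\alpha'\subseteq Y_\alpha$ that still cover. The smallest singular value of a $d\times d$ matrix $S$ is at least $|\det S|/\|S\|^{d-1}$, so $\|S_\alpha(\omega)^{-1}\|\le\|S_\alpha\|^{d-1}/(\kappa c)^d$ on $Y'_\alpha\cap\Omega_d$, which is bounded since $d\le N$. Therefore
$$A_i=\sum_{\alpha\in\Gamma}1_{Y_\alpha'}\,\alpha_iS_\alpha^{-1}\in\mathcal M,\qquad\sum_iA_iT_i=\sum_\alpha1_{Y'_\alpha}S_\alpha^{-1}S_\alpha=1 .$$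
An element $R\in\mathfrak A'\cap\mathcal M$ commutes with $S_\alpha$ and with the central projection $1_{Y'_\alpha}$, hence with $1_{Y_\alpha'}S_\alpha^{-1}$. So $A_i\in\mathfrak C$, and $0\notin\sigma_{\mathfrak C}(T)$ by Fact 2.2. After translation: *if $\mathcal M$ is of bounded degree, $\mathrm{Sp}=\sigma_{\mathfrak C}$ for all commuting tuples.*

**Where this stops for $\mathfrak A''$.** The last step used that $R$ commutes with central projections of $\mathcal M$. An operator $R\in\mathfrak A'$ outside $\mathcal M$ need not. The smallest example: $\mathcal M=\mathbb C\oplus\mathbb C$ acting diagonally on $\mathbb C^2$ and $T_1=T_2=1$. The gluing may choose $\alpha=(1,0)$ on the first fiber and $\alpha=(0,1)$ on the second, giving $A_1=\mathrm{diag}(1,0)$ and $A_2=\mathrm{diag}(0,1)$. These lie in $\mathfrak C=\mathcal M$, but here $\mathfrak A'=M_2(\mathbb C)$ and $\mathfrak A''=\mathbb C1$. Two fibers that share a joint eigenvalue are connected by an operator in $\mathfrak A'$, and an element of $\mathfrak A''$ must take the same value in both.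

The obvious repair is to use values that depend only on the joint eigenvalue, such as $f_i(z)=\bar z_i/|z|^2$. That means applying a non-holomorphic function to non-normal matrices. Whether this can be done with bounds depends on the size of the matrices.

## 5. Divided differences in $2\times2$ and $3\times3$ blocks

For distinct numbers $a,b,c$ and a function $f$ put
$$f[a]=f(a),\qquad f[a,b]=\frac{f(b)-f(a)}{b-a},\qquad f[a,b,c]=\frac{f[a,c]-f[a,b]}{c-b}.$$
For $f(x)=x^2$ one gets $f[a,b]=a+b$ and $f[a,b,c]=1$. The polynomial of degree at most $2$ that agrees with $f$ at $a,b,c$ is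
$$p(x)=f[a]+f[a,b](x-a)+f[a,b,c](x-a)(x-b).$$
Indeed $p(a)=f(a)$, $p(b)=f(b)$, and $p(c)=f(a)+f[a,b](c-a)+(f[a,c]-f[a,b])(c-a)=f(c)$.

**Lemma 5.1.** *Let $J=\begin{pmatrix}a&1&0\\0&b&1\\0&0&c\end{pmatrix}$ with $a,b,c$ distinct, and let $p$ be the polynomial of degree at most $2$ with the values $f(a),f(b),f(c)$ at $a,b,c$. The first row of $p(J)$ is $\bigl(f[a],\,f[a,b],\,f[a,b,c]\bigr)$.*

The first row of $J-a$ is $(0,1,0)$. The first row of $(J-a)(J-b)$ is therefore the second row of $J-b$, which is $(0,0,1)$. Insert both in the formula for $p$.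

In the $2\times2$ case $J=\begin{pmatrix}a&1\\0&b\end{pmatrix}$ the same computation gives $p(J)=\begin{pmatrix}f(a)&f[a,b]\\0&f(b)\end{pmatrix}$. So a Lipschitz function can be applied to such blocks with a uniform bound, even as $b\to a$. For $3\times3$ blocks this breaks. Take $f(z)=\bar z$ and the nodes $a,\ a+\epsilon,\ a+i\epsilon$ with $\epsilon>0$. Then $f[a,a+\epsilon]=1$ and $f[a,a+i\epsilon]=-i\epsilon/(i\epsilon)=-1$, so
$$f[a,a+\epsilon,a+i\epsilon]=\frac{-1-1}{i\epsilon-\epsilon},\qquad\bigl|f[a,a+\epsilon,a+i\epsilon]\bigr|=\frac{\sqrt2}{\epsilon}\to\infty .$$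
This is not special to $\bar z$.

**Lemma 5.2.** *Let $\Omega\subseteq\mathbb C$ be open and $h:\Omega\to\mathbb C$ with $|h[a,b,c]|\le C$ for all distinct $a,b,c\in\Omega$. Then $h$ is complex differentiable on $\Omega$.*

*Proof.* Fix $a$ and put $q(x)=h[a,x]$ for $x\in\Omega\setminus\{a\}$. By definition $\frac{q(c)-q(b)}{c-b}=h[a,b,c]$, so $q$ is $C$-Lipschitz. Hence $\lim_{b\to a}q(b)$ exists. $\square$

So $3\times3$ blocks force holomorphy along the line on which the eigenvalues move. And in two variables holomorphy is fatal to the equation $t_1h_1+t_2h_2=1$. Recall Hartogs' extension theorem: *a holomorphic function on a shell $\{t\in\mathbb C^2:r<|t|<R\}$ extends holomorphically to the ball $\{|t|<R\}$.*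

**Lemma 5.3.** *On a shell $\{t\in\mathbb C^2:r<|t|<R\}$ there are no holomorphic $h_1,h_2$ with $t_1h_1+t_2h_2=1$.*

*Proof.* Extend $h_1,h_2$ to the ball. By the identity theorem the equation persists there, and at $t=0$ it reads $0=1$. $\square$

The plan is now clear. Build a tuple whose joint eigenvalues are dense in a shell, arranged in $3\times3$ blocks along lines parallel to the axes, so that $\mathfrak A''$ forces holomorphic functions on the shell. Solutions $X_i$ chosen separately in each block are still allowed for Fact 2.1, so $\mathrm{Sp}$ will not contain $0$.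

## 6. Bounded solutions without a solution in $\mathfrak A''$

**Proposition 6.1.** *Let $\mathcal M\subseteq B(H)$ be a von Neumann algebra containing infinitely many pairwise orthogonal nonzero projections $e_k$ $(k\in\mathbb N)$ and unital $*$-homomorphisms $\theta_k:M_3(\mathbb C)\to e_k\mathcal Me_k$. Then there are commuting $T_1,T_2\in\mathcal M$ with $0\notin\mathrm{Sp}(T_1,T_2)$ and $0\in\sigma_{\mathfrak A''}(T_1,T_2)$.*

Theorem A is the case where $e_k$ is the unit of the $k$-th summand of $\ell^\infty(\mathbb N)\bar\otimes M_3(\mathbb C)$ and $\theta_k$ the identification of $M_3(\mathbb C)$ with that summand.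

**Step 1: the operators.** The purpose is to place every triple of rational points on a common axis-parallel line into one block. Let
$$U=\{t\in\mathbb C^2:\tfrac12<|t|<1\},\qquad Q=U\cap\mathbb Q(i)^2 .$$
Let $K$ be the set of all $k=(j;\lambda,\mu,\nu)$ with $j\in\{1,2\}$ and $\lambda,\mu,\nu\in Q$ distinct points that agree in the coordinate other than the $j$-th. This set is countably infinite, and we index the $e_k$ by $K$. For $k=(j;\lambda,\mu,\nu)$ let $a,b,c$ be the $j$-th coordinates of $\lambda,\mu,\nu$, which are distinct; let $w$ be the common other coordinate and $j'$ the other index. Put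
$$T_j^{(k)}=J=\begin{pmatrix}a&1&0\\0&b&1\\0&0&c\end{pmatrix},\qquad T^{(k)}_{j'}=w\cdot1 .$$
These commute and have norm at most $2$. Since $J$ has distinct eigenvalues and the other matrix is scalar, each of $\lambda,\mu,\nu$ is a joint eigenvalue of $(T_1^{(k)},T_2^{(k)})$, with a right joint eigenvector and a left one. With $e=\sum_ke_k$, set
$$T_1=\sum_k\theta_k(T_1^{(k)})+(1-e),\qquad T_2=\sum_k\theta_k(T_2^{(k)}).$$
The sums are block diagonal and bounded, so $T_1,T_2$ are commuting elements of $\mathcal M$.

**Step 2: $0\notin\mathrm{Sp}(T_1,T_2)$.** We produce bounded solutions block by block. If $|w|\ge\frac14$, let $X^{(k)}_{j'}=w^{-1}1$ and $X_j^{(k)}=0$. If $|w|<\frac14$, then $|a|^2,|b|^2,|c|^2>\frac14-\frac1{16}>\frac19$; let $X_j^{(k)}=J^{-1}$ and $X_{j'}^{(k)}=0$. To bound $J^{-1}$ write $J=D+S$ with $D=\mathrm{diag}(a,b,c)$. As $D^{-1}S$ is strictly upper triangular, $(D^{-1}S)^3=0$ and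
$$J^{-1}=\bigl(1-D^{-1}S+(D^{-1}S)^2\bigr)D^{-1},\qquad\|J^{-1}\|\le(1+3+9)\cdot3=39 .$$
So $X_1=\sum_k\theta_k(X_1^{(k)})+(1-e)$ and $X_2=\sum_k\theta_k(X_2^{(k)})$ are bounded, commute with $T_1,T_2$, and satisfy $T_1X_1+T_2X_2=1$. Fact 2.1 applies.

**Step 3: intertwiners between blocks.** The purpose is to see what membership in $\mathfrak A''$ imposes. We need to see the block $k$ as a copy of $\mathbb C^3$ inside $H$. Let $E_{pq}$ be the matrix units and $\eta_1,\eta_2,\eta_3$ the standard basis of $\mathbb C^3$. Since $M_3(\mathbb C)$ is simple and $\theta_k(1)=e_k\ne0$, $\theta_k$ is injective, so we can choose a unit vector $\xi_k\in\theta_k(E_{11})H$. Define $V_k:\mathbb C^3\to H$ by $V_k\eta_r=\theta_k(E_{r1})\xi_k$. From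
$$\langle\theta_k(E_{r1})\xi_k,\theta_k(E_{s1})\xi_k\rangle=\langle\theta_k(E_{1s}E_{r1})\xi_k,\xi_k\rangle=\delta_{rs}$$
we see that $V_k$ is an isometry; its range lies in $e_kH$. Also $\theta_k(E_{pq})V_k\eta_r=\delta_{qr}\theta_k(E_{p1})\xi_k=V_kE_{pq}\eta_r$. Hence $\theta_k(S)V_k=V_kS$ for all $S\in M_3(\mathbb C)$, and by taking adjoints $V_k^*\theta_k(S)=SV_k^*$. As $T_je_k=e_kT_j=\theta_k(T_j^{(k)})$, we obtain
$$T_jV_k=V_kT_j^{(k)},\qquad V_k^*T_j=T_j^{(k)}V_k^* .$$
Suppose $G\in M_3(\mathbb C)$ satisfies $T_j^{(k)}G=GT_j^{(l)}$ for $j=1,2$. Then $T_jV_kGV_l^*=V_kT_j^{(k)}GV_l^*=V_kGT_j^{(l)}V_l^*=V_kGV_l^*T_j$, so $V_kGV_l^*\in\mathfrak A'$. In general this operator is not in $\mathcal M$; this is where the commutant in $B(H)$ matters. For $A\in\mathfrak A''$ we get $AV_kGV_l^*=V_kGV_l^*A$. Multiply by $V_k^*$ on the left and $V_l$ on the right and write $A_{(k)}=V_k^*AV_k$: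
$$A_{(k)}G=GA_{(l)}\qquad\text{whenever }T_j^{(k)}G=GT_j^{(l)}\ (j=1,2).\tag{6.1}$$

**Step 4: an element of $\mathfrak A''$ is one function on $Q$.** Fix $A\in\mathfrak A''$ and $C=\|A\|$. Take $k=l=(j;\lambda,\mu,\nu)$ and $G=J=T_j^{(k)}$ in (6.1): $A_{(k)}$ commutes with $J$, which has three distinct eigenvalues, so $A_{(k)}=p_k(J)$ for a polynomial $p_k$ of degree at most $2$. Put
$$f_k(\lambda)=p_k(a),\qquad f_k(\mu)=p_k(b),\qquad f_k(\nu)=p_k(c).$$
Now let $\lambda\in Q$ occur in both $k$ and $l$, possibly with different directions $j$. Let $u$ be a right joint eigenvector (column) of $T^{(k)}$ at $\lambda$ and $\psi$ a left joint eigenvector (row) of $T^{(l)}$ at $\lambda$. The matrix $G=u\psi\ne0$ satisfies $T_i^{(k)}G=\lambda_iG=GT_i^{(l)}$ for $i=1,2$. Since $A_{(k)}u=f_k(\lambda)u$ and $\psi A_{(l)}=f_l(\lambda)\psi$, (6.1) reads $f_k(\lambda)u\psi=f_l(\lambda)u\psi$. So $f_k(\lambda)=f_l(\lambda)$. Every $\lambda\in Q$ occurs in some $k$, because an axis-parallel line through $\lambda$ meets $U$ in an open subset of the line, which contains infinitely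 many points of $Q$. We obtain one function $f:Q\to\mathbb C$ with $A_{(k)}u=f(\lambda)u$ for every block $k$ and every right joint eigenvector $u$ of $T^{(k)}$ at $\lambda$.

One sees here that the $X_i$ of Step 2 are not in $\mathfrak A''$: at $\lambda=(\frac12,\frac12)\in Q$ the blocks with $j=1$ give $X_1^{(k)}=0$, while the blocks with $j=2$ give $X_1^{(k)}=2\cdot1$.

**Step 5: bounds on divided differences.** By Lemma 5.1 the first row of $A_{(k)}=p_k(J)$ is $(f[a],f[a,b],f[a,b,c])$, with divided differences of $f$ along the line of $k$. Entries of a matrix are bounded by its norm, and $\|A_{(k)}\|\le C$. Any two distinct points of $Q$ on an axis-parallel line can be completed to a triple. So for all distinct points of $Q$ on a common line parallel to a coordinate axis,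
$$|f[a,b]|\le C,\qquad|f[a,b,c]|\le C.\tag{6.2}$$

**Step 6: $f$ extends to a holomorphic function $h$ on $U$.** Let $\Delta\subseteq U$ be an open bidisc. For $\lambda,\mu\in Q\cap\Delta$ the point $(\mu_1,\lambda_2)$ is in $Q\cap\Delta$ as well. Going from $\lambda$ to $\mu$ through it, (6.2) gives
$$|f(\lambda)-f(\mu)|\le C\bigl(|\lambda_1-\mu_1|+|\lambda_2-\mu_2|\bigr).$$
So $f$ extends uniquely to a continuous function on $\Delta$; by uniqueness the extensions for different $\Delta$ agree, and we get a continuous $h$ on $U$. Three distinct points of $U$ on an axis-parallel line can be approximated by triples of $Q$ on nearby parallel lines, so (6.2) gives $|h[a,b,c]|\le C$ for them. By Lemma 5.2, applied on each slice of $U$ parallel to an axis, $h$ is complex differentiable in each variable separately. It is continuous, so by Osgood's lemma (*a continuous, separately holomorphic function is holomorphic*) it is holomorphic on $U$.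

**Step 7: the contradiction.** Suppose $0\notin\sigma_{\mathfrak A''}(T_1,T_2)$. By Fact 2.2 there are $A_1,A_2\in\mathfrak A''$ with $A_1T_1+A_2T_2=1$. Let $f_1,f_2$ on $Q$ and $h_1,h_2$ on $U$ be the corresponding functions. Compressing the equation with $V_k$ gives $\sum_iV_k^*A_iV_k\,T_i^{(k)}=1$. Apply this to a right joint eigenvector at $\lambda$: $\lambda_1f_1(\lambda)+\lambda_2f_2(\lambda)=1$ for all $\lambda\in Q$. By density $t_1h_1+t_2h_2=1$ on the shell $U$, which contradicts Lemma 5.3. This proves Proposition 6.1 and Theorem A. $\blacksquare$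

## 7. Infinitely many $3\times3$ corners

We now prove that (1) implies (3) in Theorem B, by contraposition: if (3) fails, $\mathcal M$ contains the data of Proposition 6.1. Let
$$\mathcal N=\bigoplus_{d\ge3}M_d(Z_d)\oplus\mathcal M_{II}.$$
If $\mathcal N$ were finite dimensional, (3) would hold with $F=\mathcal N$. So $\mathcal N$ is infinite dimensional.

Suppose first that $\mathcal M_{II}\ne0$. Take infinitely many orthogonal nonzero projections $e_k\in\mathcal M_{II}$. Each $e_k$ is a sum of three equivalent orthogonal projections, and the partial isometries between them generate a copy of $M_3(\mathbb C)$ in $e_k\mathcal Me_k$ with unit $e_k$.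

Suppose next that $\mathcal M_{II}=0$. The center of $\mathcal N$ is infinite dimensional, since otherwise $\mathcal N$ would be a finite sum of finite type I factors. So either infinitely many $Z_d$ with $d\ge3$ are nonzero, or some such $Z_d$ is infinite dimensional. In either case there are infinitely many orthogonal nonzero central projections $z_k$ with $z_k\mathcal N\cong M_{d_k}(z_kZ_{d_k})$ and $d_k\ge3$. Let $\theta_k$ be the inclusion of the scalar matrices in the upper left $3\times3$ corner, and $e_k=\theta_k(1)$.

In both cases Proposition 6.1 gives a pair with $0\in\sigma_{\mathfrak A''}\setminus\mathrm{Sp}$, so (1) fails. A II$_1$ factor is not of the form (3), so equality fails for some pair in it. Since (2) trivially implies (1), what remains for Theorem B is (3)$\Rightarrow$(2).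

## 8. Smooth functions of $2\times2$ fields

Let $\mathcal M=L^\infty(\Omega_1)\oplus M_2(L^\infty(\Omega_2))\oplus F$ and let $T_1,\dots,T_n\in\mathcal M$ commute with $0\notin\mathrm{Sp}(T)$. We know $\mathrm{Sp}\subseteq\sigma_{\mathfrak A''}$, and translations do not change $\mathfrak A''$. So by Fact 2.2 it is enough to find $A_i\in\mathfrak A''$ with $\sum A_iT_i=1$. We take $A_i=f_i(T)$ for a smooth $f_i$ equal to $\bar z_i/|z|^2$ near the joint eigenvalues. Section 5 suggests that this is bounded on $2\times2$ blocks. The delicate point is that $f_i(T)$ lies in $\mathfrak A''$.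

**Step 1: normal form in each fiber.** On $\Omega_1$ the tuple $T$ is a bounded measurable function $\lambda:\Omega_1\to\mathbb C^n$.

On $\Omega_2$ choose bounded measurable representatives $T_j(\omega)\in M_2(\mathbb C)$ that commute for every $\omega$ (set them to $0$ on a null set if necessary). Put $\tau_j=\frac12\mathrm{Tr}\,T_j$ and $B_j=T_j-\tau_j$, which is traceless. Let $B(\omega)$ be the first of the $B_j(\omega)$ with maximal Hilbert–Schmidt norm; it is measurable in $\omega$. A nonzero traceless $2\times2$ matrix $B$ is not scalar, so its commutant is $\mathrm{span}\{1,B\}$; as $B_j$ is traceless and commutes with $B$, we have $B_j=b_jB$. By maximality $|b_j|\le1$, and $b_j=\mathrm{Tr}(B_jB^*)/\mathrm{Tr}(BB^*)$ is measurable. Where $B=0$ put $b_j=0$. By Cayley–Hamilton $B^2=-\det B$; let $\rho$ be a bounded measurable square root of $-\det B$, and $b=(b_1,\dots,b_n)$. Then $T=\tau+bB$ has the joint eigenvalues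
$$\lambda=\tau+\rho b,\qquad\mu=\tau-\rho b .$$
Where $\rho\ne0$, the matrices $P_\pm=\frac12(1\pm B/\rho)$ are complementary idempotents with $BP_\pm=\pm\rho P_\pm$, so $T_j=\lambda_jP_++\mu_jP_-$. Where $\rho=0$, $T_j=\tau_j+b_jB$ with $B^2=0$. For instance, if $n=1$ and $T(\omega)=\begin{pmatrix}\omega&1\\0&-\omega\end{pmatrix}$, then $\tau=0$, $b=1$, $B=T$, $\rho=\omega$, and $P_\pm$ become unbounded as $\omega\to0$.

View $F$ as a $*$-algebra of matrices containing the identity. Let $P_\lambda$ be the idempotents onto the joint generalized eigenspaces of the $T_j$; they are polynomials in the $T_j$, so they are in $F$. Put $S_j=\sum_\lambda\lambda_jP_\lambda$ and $N_j=T_j-S_j$. The $N_j$ are nilpotent and commute with each other and with the $P_\lambda$.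

By Fact 2.3, $\sum_jT_j^*T_j\ge c^2$, almost everywhere in the fibers. Evaluating at joint eigenvectors, as in Section 3, we see that almost all joint eigenvalues on the three parts lie in
$$\{z\in\mathbb C^n:c\le|z|\le C\},\qquad C=\Bigl(\sum_j\|T_j\|^2\Bigr)^{1/2}.$$

**Step 2: the calculus.** Let $\partial_j=\partial/\partial z_j=\frac12(\partial/\partial x_j-i\,\partial/\partial y_j)$ be the Wirtinger derivatives, where $z_j=x_j+iy_j$. They are commuting derivations with $\partial_jz_k=\delta_{jk}$ and $\partial_j\bar z_k=0$; for example $\partial_1|z|^2=\bar z_1$. For $f\in C_c^\infty(\mathbb C^n)$ define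
$$f(T)=\begin{cases}f\circ\lambda&\text{on }\Omega_1,\\[2pt] f(\lambda)P_++f(\mu)P_-=\dfrac{f(\lambda)+f(\mu)}2+\dfrac{f(\lambda)-f(\mu)}{2\rho}B&\text{on }\{\rho\ne0\}\subseteq\Omega_2,\\[6pt] f(\tau)+\sum_j\partial_jf(\tau)\,b_jB&\text{on }\{\rho=0\}\subseteq\Omega_2,\\[2pt] \sum_\lambda P_\lambda\sum_\alpha\frac1{\alpha!}\partial^\alpha f(\lambda)N^\alpha&\text{on }F.\end{cases}$$
This is measurable. It is bounded: if $L$ is a Lipschitz constant of $f$, then $|f(\lambda)-f(\mu)|\le L|\lambda-\mu|=2L|\rho||b|\le2L\sqrt n\,|\rho|$, so the coefficient of $B$ in the second line is at most $L\sqrt n$, and $\|B(\omega)\|$ is bounded. So $f(T)\in\mathcal M$. This is the place where size $2$ is used: only a first divided difference appears.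

The formula makes sense for all $C^\infty$ functions, since the joint eigenvalues are bounded. Each line is multiplicative in $f$. For the first two lines this is clear. For the third,
$$\Bigl(f+\sum_j\partial_jf\,b_jB\Bigr)\Bigl(g+\sum_j\partial_jg\,b_jB\Bigr)=fg+\sum_j\partial_j(fg)\,b_jB\qquad\text{at }\tau,$$
because $B^2=0$. For the fourth it is the Leibniz rule $\frac1{\gamma!}\partial^\gamma(fg)=\sum_{\alpha+\beta=\gamma}\frac1{\alpha!}\partial^\alpha f\,\frac1{\beta!}\partial^\beta g$. Each line sends $1$ to $1$ and $z_j$ to $T_j$.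

Choose $f_i\in C_c^\infty(\mathbb C^n)$ with $f_i(z)=\bar z_i/|z|^2$ in a neighborhood of $\{c\le|z|\le C\}$. There $\sum_iz_if_i=1$. The formulas involve only values and derivatives at joint eigenvalues, so
$$\sum_iT_if_i(T)=\Bigl(\sum_iz_if_i\Bigr)(T)=1 .$$
It remains to prove that $f(T)\in\mathfrak A''$ for every $f\in C_c^\infty(\mathbb C^n)$.

**Step 3: commuting with normal plus nilpotent.** In a normal-form fiber we know how to separate a matrix into its semisimple and nilpotent parts by polynomials, but the polynomials vary with the fiber. The following lemma does the separation for all fibers at once, without polynomials.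

**Lemma 8.1.** *Let $D$ be normal, $N$ nilpotent, $DN=ND$, and let $R$ commute with $D+N$, all in $B(H)$. Then $R$ commutes with $D$ and with $N$.*

*Proof.* Write $\mathrm{ad}_X Y=XY-YX$. By assumption $\mathrm{ad}_DR=-\mathrm{ad}_NR$. The maps $\mathrm{ad}_D$ and $\mathrm{ad}_N$ commute, so by induction $\mathrm{ad}_D^kR=(-\mathrm{ad}_N)^kR$. The map $\mathrm{ad}_N$ is the difference of left and right multiplication by $N$, which are commuting nilpotents, so it is nilpotent. Hence $\mathrm{ad}_D^kR=0$ for large $k$. Let $k$ be minimal and suppose $k\ge2$. Put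
$$Y=\mathrm{ad}_D^{k-2}R,\qquad S=\mathrm{ad}_DY\ne0,\qquad Z=\mathrm{ad}_{D^*}Y .$$
Then $\mathrm{ad}_DS=0$, and by Fuglede's theorem $\mathrm{ad}_{D^*}S=0$. As $D$ is normal, $\mathrm{ad}_D$ and $\mathrm{ad}_{D^*}$ commute, so $\mathrm{ad}_DZ=\mathrm{ad}_{D^*}S=0$, and by Fuglede again $\mathrm{ad}_{D^*}Z=0$. For $z\in\mathbb C$ let $X=zD-\bar zD^*$. Then $\mathrm{ad}_XY=zS-\bar zZ$ and $\mathrm{ad}_X^2Y=0$, so
$$e^XYe^{-X}=e^{\mathrm{ad}_X}Y=Y+zS-\bar zZ .$$
Since $X^*=-X$, $e^X$ is unitary and the left side has norm $\|Y\|$. So $zS-\bar zZ$ is bounded in $z\in\mathbb C$. Letting $z$ run through the real numbers gives $S=Z$; letting $z$ run through the imaginary numbers gives $S=-Z$. So $S=0$, a contradiction. Hence $k\le1$, $R$ commutes with $D$, and therefore with $N=(D+N)-D$. $\square$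

**Step 4: similarity to normal plus nilpotent away from $\rho=0$.** To use the lemma we must make the semisimple parts normal. This needs bounded $P_\pm$, so we cut off small nonzero $|\rho|$. Let $q_m\in\mathcal M$ be the central projection onto the union of $\Omega_1$, $\{\rho=0\}$, $\{|\rho|\ge1/m\}$ and $F$. Then $q_m\uparrow1$ strongly. We construct an invertible $W\in q_m\mathcal M$ with
$$WT_jq_mW^{-1}=D_j+N_j ,$$
where (with $N_j$ now denoting operators on $q_mH$) the $D_j$ are commuting normals, the $N_j$ commuting nilpotents, all $D_i$ commute with all $N_j$, and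
$$Wf(T)q_mW^{-1}=\sum_\alpha\frac1{\alpha!}(\partial^\alpha f)(D)N^\alpha\quad\text{(a finite sum)}.\tag{8.1}$$
Here $g(D)$, for continuous $g$, is a norm limit of polynomials in the $D_j$ and $D_j^*$. We treat the central pieces one at a time.

On $\Omega_1$ take $W=1$, $D_j=\lambda_j$, $N_j=0$, and $g(D)=g\circ\lambda$.

On $\{\rho=0\}$ take $W=1$, $D_j=\tau_j$, $N_j=b_jB$, and $g(D)=g\circ\tau$. As $N_iN_j=0$, (8.1) is the third line of the definition of $f(T)$.

On $\{|\rho|\ge1/m\}$ the idempotents $P_\pm$ are bounded. Let $G=P_+^*P_++P_-^*P_-$. From $\|x\|^2\le(\|P_+x\|+\|P_-x\|)^2\le2\langle Gx,x\rangle$ we get $G\ge\frac12$. Since $P_-P_+=P_+P_-=0$, we have $GP_\pm=P_\pm^*P_\pm$. With $W=G^{1/2}$,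
$$p_\pm=WP_\pm W^{-1}=G^{-1/2}(GP_\pm)G^{-1/2}=G^{-1/2}P_\pm^*P_\pm G^{-1/2}$$
is a self-adjoint idempotent, and $p_++p_-=1$. Take $D_j=\lambda_jp_++\mu_jp_-$, which is normal because $\lambda_j,\mu_j$ are central, and $N_j=0$. With $g(D)=g(\lambda)p_++g(\mu)p_-$, equation (8.1) is the second line of the definition of $f(T)$.

On $F$, let $G=\sum_\lambda P_\lambda^*P_\lambda$. If $s$ is the number of idempotents $P_\lambda$, then $G\ge1/s$ by the same estimate, and $GP_\lambda=P_\lambda^*P_\lambda$. With $W=G^{1/2}$, the $p_\lambda=WP_\lambda W^{-1}$ are orthogonal projections: they are self-adjoint idempotents with pairwise product zero. Take $D_j=WS_jW^{-1}=\sum_\lambda\lambda_jp_\lambda$, the nilpotents $WN_jW^{-1}$, and $g(D)=\sum_\lambda g(\lambda)p_\lambda$. Then (8.1) is the fourth line, conjugated by $W$.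

On every piece, the assignment $g\mapsto g(D)$ is a $*$-homomorphism that sends $z_j$ to $D_j$ and satisfies $\|g(D)\|\le\sup_{|z|\le C}|g(z)|$. Approximating $g$ uniformly on $\{|z|\le C\}$ by polynomials in $z$ and $\bar z$, we see that $g(D)$ is indeed a norm limit of polynomials in $D_j,D_j^*$. There are four pieces, so the sums of the $N_j$ over the pieces are nilpotent.

**Step 5: $f(T)\in\mathfrak A''$.** Let $R\in\mathfrak A'$. It need not commute with $q_m$, but $q_m$ commutes with $T_j$, so $q_mRq_m$ commutes with $T_jq_m$. On $q_mH$ let $\tilde R=Wq_mRq_mW^{-1}$. It commutes with $D_j+N_j$ for each $j$. By Lemma 8.1 it commutes with $D_j$ and $N_j$, and by Fuglede's theorem with $D_j^*$, hence with every $g(D)$ and every $N^\alpha$. By (8.1), $\tilde R$ commutes with $Wf(T)q_mW^{-1}$, so $q_mRq_m$ commutes with $f(T)q_m$. Since $q_m$ commutes with $f(T)$, this says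
$$q_m\bigl(Rf(T)-f(T)R\bigr)q_m=0 .$$
Let $m\to\infty$: $Rf(T)=f(T)R$. So $A_i=f_i(T)\in\mathfrak A''$, and $\sum_iA_iT_i=1$. This completes the proof of Theorem B. $\blacksquare$

## 9. Unbounded degree and reproducing kernels over a shell

What remains is the other half of Theorem C: if $\mathcal M$ is not of the form $\bigoplus_{d\le N}M_d(Z_d)$, then $\mathrm{Sp}\ne\sigma_{\mathfrak C}$ for some pair. With Section 4 this proves Theorem C, including the equivalence of "all tuples" and "all pairs".

The construction of Section 6 is of no use here. Its consistency condition (6.1) came from the operators $V_kGV_l^*$ between different blocks, and $\mathfrak C$ has to commute only with operators in $\mathcal M$; by Section 4, blocks of bounded size can never work. So the information must come from inside single blocks of growing size. We want blocks with three properties. The pair $(T_1,T_2)$ has joint eigenvalues in a shell, each with large multiplicity, so that commuting with $\mathfrak A'\cap\mathcal M$ forces a scalar on each eigenspace. There are bounded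 $X_1,X_2$ with $T_1X_1+T_2X_2=1$. And a norm bound on the block forces holomorphy in the limit. Compressions of multiplication operators on a Hardy-type space in the four variables $(t,x)$ do this, with $x$ as the eigenvalue of $X$.

**Step 1: large matrix algebras in $\mathcal M$.** We find orthogonal nonzero projections $e_m$ and unital embeddings $\theta_m:M_m(\mathbb C)\to e_m\mathcal Me_m$, $m=1,2,\dots$. If $\mathcal M_{II}\ne0$, take infinitely many orthogonal nonzero projections $e_m$ in it and write $e_m$ as a sum of $m$ equivalent orthogonal projections. Otherwise infinitely many $Z_d$ are nonzero; choose $d_1<d_2<\cdots$ with $Z_{d_m}\ne0$ and $d_m\ge m$, and take the scalar matrices in the upper left $m\times m$ corner of $M_{d_m}(Z_{d_m})$.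

**Step 2: the function space.** Let $\mathcal D=\{z\in\mathbb C^4:|z_i|<2\}$, and let $H^2$ be the Hilbert space of power series $\sum a_\alpha z^\alpha$ with $\sum|a_\alpha|^24^{|\alpha|}<\infty$, this sum being the square of the norm. Its elements are holomorphic on $\mathcal D$. The vectors $2^{-|\alpha|}z^\alpha$ form an orthonormal basis, so the reproducing kernel, $g(w)=\langle g,k_w\rangle$, is
$$k_w(z)=\sum_\alpha4^{-|\alpha|}z^\alpha\bar w^\alpha=\prod_{i=1}^4(1-z_i\bar w_i/4)^{-1}.$$
Also $\|1\|=1$, the multiplication operators satisfy $\|M_{z_i}\|=2$, and $M_{z_i}^*k_w=\bar w_ik_w$, because $\langle g,M_{z_i}^*k_w\rangle=w_ig(w)$ for all $g\in H^2$.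

**Step 3: the points.** Write points of $\mathbb C^4$ as $y=(t,x)\in\mathbb C^2\times\mathbb C^2$, and $t\cdot x=t_1x_1+t_2x_2$. Let
$$\Sigma=\{t\in\mathbb C^2:\tfrac34<|t|<\tfrac54\},\qquad\Delta=\{s\in\mathbb C:|s|<\tfrac14\},\qquad\Phi(t,s)=\bigl(t,\ \bar t/|t|^2+s(-t_2,t_1)\bigr)$$
for $t\in\Sigma$, $s\in\Delta$. Then $|x|\le\frac43+\frac5{16}<2$ and $|t|<\frac54$, so $\Phi(t,s)\in\mathcal D$, and $t\cdot x=1$ on the range of $\Phi$. Conversely, let $t\in\Sigma$ and $t\cdot x=1$. Then $x-\bar t/|t|^2$ is annihilated by $t\,\cdot$, so it is a multiple of $(-t_2,t_1)$; thus $x=\bar t/|t|^2+s(-t_2,t_1)$, and computing $\bar t_1x_2-\bar t_2x_1=s|t|^2$ gives the unique value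
$$s=\frac{\bar t_1x_2-\bar t_2x_1}{|t|^2}.\tag{9.1}$$
In particular $\Phi$ is injective. Enumerate
$$\Phi\bigl((\Sigma\cap\mathbb Q(i)^2)\times(\Delta\cap\mathbb Q(i))\bigr)=\{y_1,y_2,\dots\}$$
without repetition. By continuity of $\Phi$ these points are dense in its range. We write $t(y_r)$ and $x(y_r)$ for the two components of $y_r$.

**Step 4: the operators, and $0\notin\mathrm{Sp}(T_1,T_2)$.** Let $\mathcal X_m=\mathrm{span}\{k_{y_1},\dots,k_{y_m}\}\subseteq H^2$. It has dimension $m$: polynomials separate points, so for each $r\le m$ some polynomial takes the value $1$ at $y_r$ and $0$ at the other $y_{r'}$, $r'\le m$, and pairing with it isolates the coefficient of $k_{y_r}$. The space $\mathcal X_m$ is invariant under all $M_{z_i}^*$. Let $T_1^{(m)},T_2^{(m)},X_1^{(m)},X_2^{(m)}\in B(\mathcal X_m)$ be the adjoints of the restrictions to $\mathcal X_m$ of $M_{z_1}^*,M_{z_2}^*,M_{z_3}^*,M_{z_4}^*$. They commute, have norm at most $2$, and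
$$T_j^{(m)*}k_{y_r}=\overline{t_j(y_r)}\,k_{y_r},\qquad X_j^{(m)*}k_{y_r}=\overline{x_j(y_r)}\,k_{y_r}\qquad(r\le m).$$
Because $t\cdot x=1$ at each $y_r$, $T_1^{(m)}X_1^{(m)}+T_2^{(m)}X_2^{(m)}=1$. Identify $B(\mathcal X_m)=M_m(\mathbb C)$ by an orthonormal basis, let $e=\sum_me_m$, and put
$$T_j=\sum_m\theta_m(T_j^{(m)})+\delta_{j1}(1-e),\qquad X_j=\sum_m\theta_m(X_j^{(m)})+\delta_{j1}(1-e).$$
These are commuting bounded operators in $\mathcal M$ with $T_1X_1+T_2X_2=1$. By Fact 2.1, $0\notin\mathrm{Sp}(T_1,T_2)$.

**Step 5: from $\mathfrak C$ to the blocks.** Suppose $0\notin\sigma_{\mathfrak C}(T_1,T_2)$, so that $A_1T_1+A_2T_2=1$ with $A_i\in\mathfrak C$. The $A_i$ may not map into $\theta_m(M_m)$ when compressed, so we average. Let $\mathbb E_m:e_m\mathcal Me_m\to\theta_m(M_m(\mathbb C))$ be the trace-preserving conditional expectation. It is contractive, unital, and has the bimodule property $\mathbb E_m(bxb')=b\,\mathbb E_m(x)\,b'$ for $b,b'\in\theta_m(M_m(\mathbb C))$; for $m=1$ it is $x\mapsto\frac{\tau(x)}{\tau(e_1)}e_1$. Define $B_i^{(m)}\in B(\mathcal X_m)$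 by $\theta_m(B_i^{(m)})=\mathbb E_m(e_mA_ie_m)$. Then $\|B_i^{(m)}\|\le\|A_i\|$.

Let $S\in B(\mathcal X_m)$ commute with $T_1^{(m)}$ and $T_2^{(m)}$. Since $T_je_m=e_mT_j=\theta_m(T_j^{(m)})$, we have $\theta_m(S)\in\mathfrak A'\cap\mathcal M$, so $A_i$ commutes with $\theta_m(S)$. By the bimodule property $B_i^{(m)}$ commutes with $S$. Also
$$\sum_ie_mA_ie_m\,\theta_m(T_i^{(m)})=\sum_ie_mA_iT_ie_m=e_m,$$
and applying $\mathbb E_m$ gives
$$\sum_iB_i^{(m)}T_i^{(m)}=1 .\tag{9.2}$$

**Step 6: $B_i^{(m)*}$ is scalar on each joint eigenspace.** For $\lambda\in\mathbb C^2$ let $L_\lambda=\mathrm{span}\{k_{y_r}:r\le m,\ t(y_r)=\lambda\}$. Then $\mathcal X_m$ is the algebraic direct sum of the $L_\lambda$, and $T_j^{(m)*}=\bar\lambda_j$ on $L_\lambda$. So the commutant of $\{T_1^{(m)*},T_2^{(m)*}\}$ in $B(\mathcal X_m)$ consists of all operators preserving each $L_\lambda$. By Step 5, $B_i^{(m)*}$ commutes with all of them: first with the projections of the direct sum, so it preserves each $L_\lambda$, and then with all operators on $L_\lambda$. Hence it is a scalar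 on each nonzero $L_\lambda$; we call it $\overline{f_{i,m}(\lambda)}$. For example, if $t(y_1)=t(y_2)=\lambda$, then on $\mathcal X_2$ the $T_j^{(2)}$ are the scalars $\lambda_j$, the commutant is all of $M_2(\mathbb C)$, and $B_i^{(2)}$ must be scalar, while the $X_j^{(2)}$ are not both scalar.

**Step 7: functions in $H^2$.** We turn these scalars into functions with a uniform norm bound. Let $P$ be the projection of $H^2$ onto $\mathcal X_m$ and $g_{i,m}=B_i^{(m)}P1\in\mathcal X_m\subseteq H^2$. Then $\|g_{i,m}\|\le\|A_i\|$, and for $r\le m$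
$$g_{i,m}(y_r)=\langle B_i^{(m)}P1,k_{y_r}\rangle=\langle P1,B_i^{(m)*}k_{y_r}\rangle=f_{i,m}(t(y_r))\,\langle1,k_{y_r}\rangle=f_{i,m}(t(y_r)).$$
Applying the adjoint of (9.2), $\sum_iT_i^{(m)*}B_i^{(m)*}=1$, to $k_{y_r}$ and conjugating gives
$$\sum_it_i(y_r)\,g_{i,m}(y_r)=1\qquad(r\le m).$$
Let $g_1,g_2\in H^2$ be weak limits of $g_{1,m},g_{2,m}$ along a common subsequence $m\to\infty$. Weak convergence implies pointwise convergence, since $g(w)=\langle g,k_w\rangle$. So
$$g_i(y_r)=g_i(y_{r'})\ \text{ whenever }t(y_r)=t(y_{r'}),\qquad\sum_it_i(y_r)\,g_i(y_r)=1\ \text{ for all }r.$$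
The functions $g_i\circ\Phi$ are continuous. For rational $t$, $g_i(\Phi(t,s))$ is independent of rational $s$, hence of all $s\in\Delta$; by density of the rational $t$, this holds for all $t\in\Sigma$. So $h_i(t):=g_i(\Phi(t,s))$ is well defined on $\Sigma$, and $t_1h_1+t_2h_2=1$ there.

**Step 8: $h_i$ is holomorphic.** The map $\Phi$ is not holomorphic in $t$, but because $h_i(t)$ does not depend on $s$ we may compute it on a holomorphic section. Fix $t^0\in\Sigma$, let $x^0=\overline{t^0}/|t^0|^2$, and
$$x(t)=\frac{x^0}{t\cdot x^0},$$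
which is holomorphic near $t^0$, since $t^0\cdot x^0=1$. It satisfies $t\cdot x(t)=1$ and $x(t^0)=x^0$. By Step 3, $(t,x(t))$ is given by the formula for $\Phi$ with the parameter $s(t)$ of (9.1). This is continuous in $t$ and vanishes at $t^0$, so $|s(t)|<\frac14$ near $t^0$. Hence $h_i(t)=g_i(t,x(t))$ near $t^0$, and this is holomorphic.

So $h_1,h_2$ are holomorphic on the shell $\Sigma$ with $t_1h_1+t_2h_2=1$, which contradicts Lemma 5.3. Therefore $0\in\sigma_{\mathfrak C}(T_1,T_2)\setminus\mathrm{Sp}(T_1,T_2)$, and Theorem C is proved. $\blacksquare$
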